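\title{Labeled generators in free extensions of symmetric monoidal $(\infty,n)$-categories}

\begin{abstract}
Let $\mathcal{D}$ be obtained from a symmetric monoidal $(\infty,n)$-category $\mathcal{C}$ by freely adjoining a space $X$ of $n$-morphisms with prescribed sources and targets. We attach to every $n$-morphism of $\mathcal{D}$, functorially, a finite set labeled in $X$ that records the occurrences of the new generators, and we show that changing $X$ along a map $X'\to X$ changes $\mathcal{D}$ by the corresponding base change. This proves a conjecture posed in work of Bianchi: the space of $n$-morphisms of $\mathcal{D}$ that use $k$ generators is the homotopy quotient, by the symmetric group on $k$ colors, of the space of $n$-morphisms that use each color exactly once in the extension by $k$ colored copies of $X$. The key step is that base change along a map that is cartesian over active morphisms is compatible with the localization that defines $\mathcal{D}$.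
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Throughout, $\mathcal{S}$ is the $\infty$-category of spaces, and all limits and colimits are taken in the $\infty$-categorical sense. Fix $n\ge 1$ and a symmetric monoidal $(\infty,n)$-category $\mathcal{C}$. Write $\operatorname{Mor}_n(\mathcal{C})$ for its space of $n$-morphisms and $P(\mathcal{C})$ for the space of pairs of \emph{parallel} $(n-1)$-morphisms, that is, pairs that share all levels of sources and targets; for $n=1$ these are all pairs of objects. Source and target give a map $\operatorname{Mor}_n(\mathcal{C})\to P(\mathcal{C})$.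

Let $X$ be a space and $\partial\colon X\to P(\mathcal{C})$ a map. The \emph{extension} $\mathcal{D}=\mathcal{D}_X$ of $\mathcal{C}$ by $X$ new $n$-morphisms with boundary $\partial$ is the pushout of symmetric monoidal $(\infty,n)$-categories
\[
\mathcal{C}\longleftarrow \mathrm{Free}^{\otimes}(X\times\partial c_n)\longrightarrow \mathrm{Free}^{\otimes}(X\times c_n),
\]
where $c_n$ is the walking $n$-morphism, $\partial c_n$ is its boundary, and the left map is adjoint to $\partial$. Equivalently, a symmetric monoidal functor $\mathcal{D}\to\mathcal{E}$ is a symmetric monoidal functor $\Phi\colon\mathcal{C}\to\mathcal{E}$ together with a lift of $\Phi\circ\partial$ to a family of $n$-morphisms of $\mathcal{E}$ parametrized by $X$: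
\begin{equation}\label{eq:universal}
\operatorname{Map}^{\otimes}(\mathcal{D},\mathcal{E})\simeq \operatorname{Map}^{\otimes}(\mathcal{C},\mathcal{E})\times_{\operatorname{Map}(X,P(\mathcal{E}))}\operatorname{Map}(X,\operatorname{Mor}_n(\mathcal{E})).
\end{equation}
We call the new $n$-morphisms \emph{generators}. For a map $q\colon X'\to X$ let $\mathcal{D}_{X'}$ be the extension by $X'$ with boundary $\partial\circ q$; it is functorial in $X'\in\mathcal{S}_{/X}$.

The universal property does not describe the $n$-morphisms of $\mathcal{D}$. Informally they are formal composites of generators and of $n$-morphisms of $\mathcal{C}$, and the first invariant of such a composite is the number of generators that it uses. Let $\circ_1,\dots,\circ_n$ be the compositions of $n$-morphisms, with $\circ_j$ the composition along a common $(j-1)$-dimensional boundary. A function on $\operatorname{Mor}_n(\mathcal{D})$ with values in a commutative monoid is \emph{additive} if it is locally constant and turns each of $\circ_1,\dots,\circ_n$ and $\otimes$ into a sum. A \emph{grading} of $\mathcal{D}$ is an additive function $\operatorname{Mor}_n(\mathcal{D})\to\mathbb{N}$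 that vanishes on the $n$-morphisms coming from $\mathcal{C}$ and takes the value $1$ on the generators.

Now let $S$ be a finite set, thought of as a set of colors, and put $\mathcal{D}'=\mathcal{D}_{S\times X}$, formed with the projection $S\times X\to X$. Its $n$-morphisms have an $\mathbb{N}^S$-valued grading whose $s$-th component counts the use of the copy $\{s\}\times X$: it is additive, vanishes on $\mathcal{C}$ and on the other copies, and equals $1$ on $\{s\}\times X$. The projection induces the \emph{fold functor} $\mathcal{D}'\to\mathcal{D}$, which forgets colors, and the symmetric group $\mathfrak{S}_S$ acts on $\mathcal{D}'$ by permuting the copies, compatibly with the fold functor.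

Let $y_1,y_2$ be parallel $(n-1)$-morphisms of $\mathcal{C}$. Let $Y$ be the space of $n$-morphisms $y_1\to y_2$ in $\mathcal{D}$ of degree $\#S$, and let $Y'$ be the space of $n$-morphisms $y_1\to y_2$ in $\mathcal{D}'$ of multidegree $1^S=(1,\dots,1)$. The group $\mathfrak{S}_S$ acts on $Y'$, and the fold functor induces a map from the homotopy orbits,
\begin{equation}\label{eq:comparison}
Y'_{h\mathfrak{S}_S}\longrightarrow Y .
\end{equation}
In $Y'$ the generators are distinguishable, since each color is used once; in $Y$ they are not. The question is whether forgetting the colors is the same as dividing by their permutations. It is known that \eqref{eq:comparison} admits a section up to homotopy, a fact that we shall not use. The conjecture, posed in \cite{Bianchi} under the hypothesis that $\mathcal{D}$ admits a grading, is that \eqref{eq:comparison} is an equivalence. We prove it.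

\begin{theorem}\label{thm:main}
For all $n$, $\mathcal{C}$, $X$, $\partial$, $S$, $y_1$, $y_2$ as above, the map $Y'_{h\mathfrak{S}_S}\to Y$ induced by the fold functor is an equivalence. Moreover, a grading of $\mathcal{D}$ always exists and is unique.
\end{theorem}

\subsection{Two examples}

In the following two cases, with $n=1$, $X$ a point and $k=\#S$, the extension can be read off from standard descriptions of free objects. They serve as orientation and are not used in the proofs.

\begin{example}[An endomorphism of the unit]\label{ex:unit}
Let $\mathcal{C}=*$ consist of the unit object and its identity. A symmetric monoidal functor $\mathcal{D}\to\mathcal{E}$ is an endomorphism of the unit $1_{\mathcal{E}}$. For an $E_\infty$-monoid $M$, symmetric monoidal functors from the one-object category $BM$ to $\mathcal{E}$ are $E_\infty$-maps $M\to\operatorname{End}(1_{\mathcal{E}})$. So $\mathcal{D}=BM$ with $M$ the free $E_\infty$-monoid on a point, the groupoid of finite sets under disjoint union, and $\mathcal{D}'=BM'$ with $M'$ the groupoid of finite sets over $S$. Then $Y\simeq B\mathfrak{S}_k$ is the groupoid of sets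 with $k$ elements, while $Y'$ is the groupoid of sets with a bijection to $S$, which is contractible. Hence $Y'_{h\mathfrak{S}_S}\simeq B\mathfrak{S}_S\simeq Y$. The set of orbits in $\pi_0Y'$ is a point, so for $k\ge2$ the homotopy quotient is needed.
\end{example}

\begin{example}[An endomorphism of a generating object]\label{ex:object}
Let $\mathcal{C}$ be free on one object $a$, and adjoin $x\colon a\to a$. A symmetric monoidal functor $\mathcal{D}\to\mathcal{E}$ is an object with an endomorphism, so $\mathcal{D}$ is free on the category $\mathcal{A}=B\mathbb{N}$. The free symmetric monoidal $\infty$-category $\coprod_j(\mathcal{A}^j)_{h\mathfrak{S}_j}$ contains $\mathcal{A}$ as the full subcategory $j=1$, so $\operatorname{End}_{\mathcal{D}}(a)=\{1,x,x^2,\dots\}$. In the same way $\operatorname{End}_{\mathcal{D}'}(a)$ is the set of words in the alphabet $S$. For $y_1=y_2=a$ the space $Y$ is the point $x^k$, and $Y'$ is the set of the $k!$ words that use each letter once. The action of $\mathfrak{S}_S$ is free and transitive, so $Y'_{h\mathfrak{S}_S}\simeq *$.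
\end{example}

The two examples are opposite, with $Y'$ contractible in the first and $Y$ contractible in the second, but they have the same explanation. A point $z\in Y$ has a set $T(z)$ of $k$ \emph{occurrences} of generators, and a lift of $z$ to $Y'$ is a bijection $T(z)\cong S$. These bijections form an $\mathfrak{S}_S$-torsor, so $Y'\to Y$ is a principal $\mathfrak{S}_S$-bundle and \eqref{eq:comparison} is an equivalence. One therefore expects the conjecture to hold. To turn this into a proof two things are needed. First, $T(z)$ must be defined although $z$ has no preferred presentation as a composite; in Example~\ref{ex:unit} loops in $Y$ permute the occurrences. Second, one must show that a lift of $z$ to $\mathcal{D}'$ is a coloring of $T(z)$ and nothing more.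

\subsection{Occurrences and base change}

The first task is solved by the universal property \eqref{eq:universal}. For a space $X$ let
\[
\operatorname{Sym}(X)=\coprod_{k\ge0}(X^k)_{h\mathfrak{S}_k}
\]
be the free $E_\infty$-monoid on $X$. Its points are pairs $(T,x)$ of a finite set $T$ and a labeling $x\colon T\to X$, and the points of $X$ give its \emph{generators}, the pairs with $T$ a one-point set. Let $B_X$ be the $n$-fold delooping of $\operatorname{Sym}(X)$: the symmetric monoidal $(\infty,n)$-category with contractible spaces of $k$-morphisms for $k<n$, with $\operatorname{Mor}_n(B_X)=\operatorname{Sym}(X)$, and with all compositions and $\otimes$ given by disjoint union. An explicit model is given in Section~\ref{sec:labels}; the proofs use this model only. The second task is the main result.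

\begin{theorem}\label{thm:basechange}
There are symmetric monoidal functors $\lambda_{X'}\colon\mathcal{D}_{X'}\to B_{X'}$, natural in $X'\in\mathcal{S}_{/X}$, which are trivial on $\mathcal{C}$ and send each new $n$-morphism to the corresponding generator. For every map $q\colon X'\to X$ the square
\[
\begin{array}{ccc}
\mathcal{D}_{X'}&\longrightarrow& B_{X'}\\
\big\downarrow&&\big\downarrow\\
\mathcal{D}_X&\longrightarrow&B_X
\end{array}
\]
is cartesian.
\end{theorem}

\begin{corollary}\label{cor:fold}
There is an equivalence $\mathcal{D}'\simeq\mathcal{D}\times_{B_{\mathrm{pt}}}B_S$, natural in the finite set $S$ and in particular $\mathfrak{S}_S$-equivariant. The projection to $\mathcal{D}$ is the fold functor, and the projection to $B_S$ is the composite $\mathcal{D}'\xrightarrow{\lambda}B_{S\times X}\to B_S$.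
\end{corollary}

Here $\operatorname{Sym}(\mathrm{pt})$ is the groupoid of finite sets and $\operatorname{Sym}(S)$ is the groupoid of finite sets over $S$. So the corollary says that an $n$-morphism of $\mathcal{D}'$ is an $n$-morphism $z$ of $\mathcal{D}$ with a map $T(z)\to S$. It matters that one remembers the set $T(z)$ and not only its cardinality. In Example~\ref{ex:object} with $S=\{s,s'\}$ there are four words over $x^2$, matching the four maps from a two-element set to $S$, whereas the fiber product $\mathcal{D}\times_{B\mathbb{N}}B(\mathbb{N}^S)$ formed with the gradings has only the three elements $(2,0)$, $(1,1)$, $(0,2)$ over $x^2$.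

To prove Theorem~\ref{thm:basechange} we realize symmetric monoidal $(\infty,n)$-categories as the local objects of a localization $L$ of a functor category $\operatorname{Fun}(\mathcal{T},\mathcal{S})$ (Section~\ref{sec:model}). Then $\mathcal{D}_X=L(\mathcal{D}^0_X)$, where $\mathcal{D}_X^0$ is a pushout of functors. This pushout contains the generators but none of their composites, and for it the base change formula holds by inspection. All the complexity of $\mathcal{D}_X$ is created by $L$, and pullback does not commute with $L$ in general. Proposition~\ref{prop:pullback} shows that pullback along $B_{X'}\to B_X$ does; the reason is that labeling a disjoint union of sets is the same as labeling its pieces. Sections~\ref{sec:basechange} to~\ref{sec:orbits} deduce Theorem~\ref{thm:basechange}, identify the gradings, and prove Theorem~\ref{thm:main} together with a version for arbitrary $X'\to X$ and arbitrary degrees (Theorem~\ref{thm:degrees}).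

\section{The model}\label{sec:model}

\subsection{Standard facts}

We use the following textbook facts about $\infty$-categories.
\begin{itemize}
\item[(F1)] \emph{Fibers and cancellation.} A map of spaces over a base is an equivalence if and only if it is one on all fibers. If $W_1\to W_2\to W_3$ lies over $V_1\to V_2\to V_3$ and the right square is cartesian, then the left square is cartesian if and only if the outer one is.
\item[(F2)] \emph{Universality of colimits.} For a map $p\colon E\to B$ in $\mathcal{S}$, or in $\operatorname{Fun}(\mathcal{T},\mathcal{S})$ with $\mathcal{T}$ small, the functor $p^*=(-)\times_BE$ from objects over $B$ to objects over $E$ preserves colimits and has a right adjoint $p_*$.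
\item[(F3)] \emph{Left fibrations.} A functor $R\colon\mathcal{A}\to\mathcal{S}$ corresponds to a left fibration $\int R\to\mathcal{A}$ with objects $(a,r)$, $r\in R(a)$. The fiber of $\operatorname{Map}((a,r),(a',r'))\to\operatorname{Map}(a,a')$ over $\phi$ is the space of paths from $\phi_*r$ to $r'$, and $(\int R)_{(a,r)/}\to\mathcal{A}_{a/}$ is an equivalence. Maps $R\to R'$ correspond to left fibrations over $\int R'$, the one for $R$ being classified by $(a,r')\mapsto\operatorname{fib}_{r'}(R(a)\to R'(a))$. Finally $\operatorname{Map}(R,Z)\simeq\lim_{(a,r)\in\int R}Z(a)$, naturally in $R$.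
\item[(F4)] \emph{Initial functors.} A functor $\iota\colon\mathcal{A}\to\mathcal{A}'$ is initial if $\lim_{\mathcal{A}'}Z\to\lim_{\mathcal{A}}Z\iota$ is an equivalence for all $Z$. By Joyal's version of Quillen's Theorem~A this holds if and only if every $\mathcal{A}\times_{\mathcal{A}'}\mathcal{A}'_{/a'}$ is weakly contractible, for instance if each has a terminal object.
\item[(F5)] \emph{Right Kan extensions.} For $r\colon\mathcal{A}\to\mathcal{A}'$ and $Z\colon\mathcal{A}\to\mathcal{S}$, the functor $\operatorname{Ran}_rZ$ sends $a'$ to the limit of $Z$ over $\mathcal{A}\times_{\mathcal{A}'}\mathcal{A}'_{a'/}$, and restriction gives $\lim_{\mathcal{A}}Z\simeq\lim_{\mathcal{A}'}\operatorname{Ran}_rZ$. In particular, if $\mathcal{A}\subseteq\mathcal{A}'$ is full and $Z'$ on $\mathcal{A}'$ is right Kan extended from $\mathcal{A}$, then $\lim_{\mathcal{A}'}Z'\simeq\lim_{\mathcal{A}}Z'$.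
\item[(F6)] \emph{Group actions.} For a group $\Gamma$, sending $W$ to $W_{h\Gamma}\to B\Gamma$ is an equivalence $\operatorname{Fun}(B\Gamma,\mathcal{S})\simeq\mathcal{S}_{/B\Gamma}$, with inverse the fiber over the base point. For a subgroup $\Gamma'$ one has $W_{h\Gamma}\times_{B\Gamma}B\Gamma'\simeq W_{h\Gamma'}$.
\item[(F7)] \emph{Localization.} Let $\Sigma$ be a small set of maps in $\operatorname{Fun}(\mathcal{T},\mathcal{S})$. An object $Z$ is \emph{local} if $\operatorname{Map}(V,Z)\to\operatorname{Map}(U,Z)$ is an equivalence for all $(U\to V)\in\Sigma$, and a map $U\to V$ is a \emph{local equivalence} if this holds for all local $Z$. Local objects are closed under limits, their inclusion has a left adjoint $L$, the unit $U\to LU$ is a local equivalence, and a local equivalence between local objects is an equivalence.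
\end{itemize}

\subsection{Shapes, blocks and active maps}

Let $\operatorname{Fin}_*$ be the category of finite pointed sets, $\langle m\rangle=\{*,1,\dots,m\}$, and $A^\circ=A\setminus\{*\}$ for $A\in\operatorname{Fin}_*$. Put
\[
\mathcal{T}=(\Delta^{op})^n\times\operatorname{Fin}_* ,
\]
with objects $t=(k_1,\dots,k_n,m)$ standing for $([k_1],\dots,[k_n],\langle m\rangle)$; we allow arbitrary finite nonempty linear orders and finite pointed sets as coordinates. One should think of $t$ as the shape of $m$ grids of size $k_1\times\dots\times k_n$ of composable $n$-morphisms. A morphism $f\colon t\to u$ is a tuple $(\varphi_1,\dots,\varphi_n,g)$ with $\varphi_j\colon[u_j]\to[k_j]$ in $\Delta$ and $g$ in $\operatorname{Fin}_*$. Write $h_t=\operatorname{Map}_{\mathcal{T}}(t,-)$, so that $\operatorname{Map}(h_t,Z)=Z(t)$.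

A morphism of $\mathcal{T}$ first discards part of the grids and then composes what is left. To make this precise, define a \emph{block} of $t$ to be a tuple $\beta=(I_1,\dots,I_n,M)$ with $I_j\subseteq[k_j]$ a nonempty interval and $M\subseteq\langle m\rangle^\circ$. Put $t_\beta=(I_1,\dots,I_n,M_+)$ and let $\pi_\beta\colon t\to t_\beta$ be given by the interval inclusions and by the projection that sends the complement of $M$ to $*$; these maps are called \emph{inert}. Let $\mathcal{I}_t$ be the poset of blocks, with an arrow $\beta\to\beta'$ if and only if $\beta'\subseteq\beta$ componentwise. A block is \emph{elementary} if $|I_j|\le2$ for all $j$ and $|M|=1$, and $\mathcal{I}^{el}_t\subseteq\mathcal{I}_t$ is the full subposet of elementary blocks.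

A map $g$ in $\operatorname{Fin}_*$ is \emph{active} if $g^{-1}(*)=\{*\}$, and $f=(\varphi_1,\dots,\varphi_n,g)$ is \emph{active} if every $\varphi_j$ preserves both endpoints and $g$ is active. The \emph{support} of $f\colon t\to u$ is the block
\[
\operatorname{supp}f=\bigl([\varphi_1(0),\varphi_1(u_1)],\dots,[\varphi_n(0),\varphi_n(u_n)],\{a: g(a)\ne*\}\bigr)\in\mathcal{I}_t .
\]
Note that $\operatorname{supp}\pi_\beta=\beta$.

\begin{lemma}\label{lem:support}
Each $\pi_\beta$ is an epimorphism. A map $f\colon t\to u$ factors through $\pi_\beta$ if and only if $\operatorname{supp}f\subseteq\beta$, and then uniquely. The factor $\alpha_f\colon t_{\operatorname{supp}f}\to u$ is active. Consequently $\beta\mapsto\pi_\beta$ is a fully faithful functor $\mathcal{I}_t\to\mathcal{T}_{t/}$, and $\operatorname{Hom}_{\mathcal{T}_{t/}}(\pi_\beta,f)=\operatorname{Hom}_{\mathcal{I}_t}(\beta,\operatorname{supp}f)$.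
\end{lemma}

\begin{proof}
Interval inclusions are monomorphisms in $\Delta$ and projections are surjective, so $\pi_\beta$ is an epimorphism and factorizations through it are unique. The monotone map $\varphi_j$ factors through $I_j$ if and only if $\varphi_j(0),\varphi_j(u_j)\in I_j$, and $g$ factors through the projection to $M_+$ if and only if it sends the complement of $M$ to $*$. For $\beta=\operatorname{supp}f$ the factors preserve endpoints and send no element of $M$ to $*$. Both Hom-sets in the last formula are a point if $\operatorname{supp}f\subseteq\beta$ and empty otherwise; taking $f=\pi_{\beta'}$ gives full faithfulness.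
\end{proof}

\subsection{Symmetric monoidal $(\infty,n)$-categories}

Let $J$ be the nerve of the walking isomorphism, the groupoid with objects $0,1$ and one arrow between any two objects; its $l$-simplices are the sequences in $\{0,1\}^{l+1}$. Let $\mathrm{SM}_n\subseteq\operatorname{Fun}(\mathcal{T},\mathcal{S})$ be the full subcategory of the functors $Z$ that satisfy the following three conditions.
\begin{itemize}
\item[(Seg)] For all $t$ the map $Z(t)\to\lim_{e\in\mathcal{I}^{el}_t}Z(t_e)$ is an equivalence.
\item[(Glob)] For $t=(k_1,\dots,k_{j-1},0,0,\dots,0,m)$ and $t'=(k_1,\dots,k_{j-1},0,k_{j+1},\dots,k_n,m)$, the map $Z(t)\to Z(t')$ induced by the maps $[k_i]\to[0]$, $i>j$, is an equivalence.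
\item[(Comp)] For the simplicial space $W=Z(k_1,\dots,k_{j-1},\bullet,0,\dots,0,m)$, the map $W_0=\operatorname{Map}(\Delta^0,W)\to\operatorname{Map}(J,W)$ is an equivalence.
\end{itemize}
For $m=0$ the poset $\mathcal{I}_t^{el}$ is empty, so (Seg) gives $Z(k_1,\dots,k_n,0)=*$. In general $\mathcal{I}_t^{el}$ is a product of one poset for each coordinate: the poset of vertices and edges of the spine of $[k_j]$, and the discrete set $\langle m\rangle^\circ$. The limit over a single factor is the usual Segal condition in that variable: $W_k\simeq W_1\times_{W_0}\dots\times_{W_0}W_1$ in a simplicial variable, and $Z(\mathbf{k},m)\simeq Z(\mathbf{k},1)^m$ in the last one. If these hold separately, iterating the limits gives (Seg). Conversely, assume (Seg), let $I\subseteq[k_j]$ be an interval with $|I|\le 2$, and let $t(I)$ be $t$ with $[k_j]$ replaced by $I$. Since $I$ is initial among its subintervals, (Seg) for $t(I)$ writes $Z(t(I))$ as a limit over the other coordinates only. The limit over $I$ of these spaces is then $\lim_{\mathcal{I}_t^{el}}Z\simeq Z(t)$. The last coordinate is treated by the same argument with one-element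 subsets $M$ in place of $I$.

Thus $\mathrm{SM}_n$ consists of the commutative monoids (special $\Gamma$-objects) in complete $n$-fold Segal spaces, the standard model of symmetric monoidal $(\infty,n)$-categories, and we take it as the definition. Condition (Seg) provides compositions and the monoidal product, (Glob) makes cubical cells globular, and (Comp) says that invertible morphisms are paths.

For functors $R_1,\dots,R_{n+1}$ on the factors of $\mathcal{T}$ let $R_1\boxtimes\dots\boxtimes R_{n+1}$ be their external product, and put $h^{\langle m\rangle}=\operatorname{Fin}_*(\langle m\rangle,-)$, so that $h_t=\Delta^{k_1}\boxtimes\dots\boxtimes\Delta^{k_n}\boxtimes h^{\langle m\rangle}$. By the Yoneda lemma $\mathrm{SM}_n$ is the category of local objects for the set $\Sigma$ of the following maps $U\to V$: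
\begin{itemize}
\item for (Seg), $\operatorname{colim}_{e\in(\mathcal{I}_t^{el})^{op}}h_{t_e}\to h_t$;
\item for (Glob), $h_{t'}\to h_t$ with $t,t'$ as in the condition;
\item for (Comp), $U\to h_t$ with $t=(k_1,\dots,k_{j-1},0,\dots,0,m)$, where $U$ has $J$ in place of $\Delta^0$ in the $j$-th coordinate.
\end{itemize}
In the last two cases $V=h_t$ with the $j$-th coordinate of $t$ equal to $0$. We write $L$ for the localization functor of (F7).

\subsection{Boundaries and the extension}

Put $\mathbf{c}_k=(1^k,0^{n-k},1)\in\mathcal{T}$. For $Z\in\mathrm{SM}_n$ the space of $k$-morphisms is $\operatorname{Mor}_k(Z)=Z(\mathbf{c}_k)$, and the two maps $[0]\to[1]$ in the $k$-th coordinate give source and target $Z(\mathbf{c}_k)\to Z(\mathbf{c}_{k-1})$. The spaces of parallel pairs are defined recursively by $P_0(Z)=*$ and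
\begin{equation}\label{eq:parallel}
P_k(Z)=Z(\mathbf{c}_{k-1})\times_{P_{k-1}(Z)}Z(\mathbf{c}_{k-1}),
\end{equation}
with maps $Z(\mathbf{c}_k)\to P_k(Z)$ whose components are source and target; the identification of the boundary of the source with that of the target comes from (Glob) and appears in the proof below. We put $P=P_n$. The space of $n$-morphisms $y_1\to y_2$ is the fiber of $Z(\mathbf{c}_n)\to P(Z)$ over $(y_1,y_2)$.

We need a functor that corepresents $P$. Let $h=h_{\mathbf{c}_n}$, and let $K\subseteq h$ be the subfunctor of those $f=(\varphi_1,\dots,\varphi_n,g)\colon\mathbf{c}_n\to u$ for which some $\varphi_j\colon[u_j]\to[1]$ is constant or $g$ is null, that is, constant at $*$. These are the maps that retain nothing $n$-dimensional of an $n$-morphism.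

\begin{lemma}\label{lem:boundary}
For $Z\in\mathrm{SM}_n$ there is a natural equivalence $\operatorname{Map}(K,Z)\simeq P(Z)$, compatible with the maps from $\operatorname{Map}(h,Z)=Z(\mathbf{c}_n)$.
\end{lemma}

\begin{proof}
Let $\square^k=(\Delta^1)^{\boxtimes k}\boxtimes(\Delta^0)^{\boxtimes(n-k)}$, and let $\partial\square^k$ be the subfunctor in which one of the first $k$ components is constant. A \emph{face} of $\square^k$ is obtained by replacing some of the factors $\Delta^1$ by an endpoint. The functor $\partial\square^k$ is the colimit of the proper faces over their poset. Indeed, this colimit is levelwise the disjoint union, over the elements of $\partial\square^k$, of the realization of the poset of proper faces that contain the element, and this poset has a least element.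

We first remove the null maps. They form $h^{\langle0\rangle}\subseteq h^{\langle1\rangle}$, and $K$ is the union of $\partial\square^n\boxtimes h^{\langle1\rangle}$ and $\square^n\boxtimes h^{\langle0\rangle}$, with intersection $\partial\square^n\boxtimes h^{\langle0\rangle}$. Levelwise this is a pushout of sets along injections, hence a pushout of spaces. Since $Z(-,0)=*$, the mapping spaces from the last two functors to $Z$ are contractible, and $\operatorname{Map}(K,Z)\simeq M_n$, where $M_k=\operatorname{Map}(\partial\square^k\boxtimes h^{\langle1\rangle},Z)$.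

It remains to see that the $M_k$, with the restriction maps $Z(\mathbf{c}_k)\to M_k$, satisfy the recursion \eqref{eq:parallel}. We have $\partial\square^0=\emptyset$, so $M_0=*$. Drop $h^{\langle1\rangle}$ from the notation, and write $\partial\square^{k-1}\boxtimes R$ for the functor with $R$ in the $k$-th coordinate. Again by a union of subfunctors there is a pushout
\[
\partial\square^k=(\partial\square^{k-1}\boxtimes\Delta^1)\cup_{\partial\square^{k-1}\boxtimes\partial\Delta^1}(\square^{k-1}\boxtimes\partial\Delta^1).
\]
A proper face of $\square^{k-1}$ has shape $(\epsilon_1,\dots,\epsilon_{k-1})$ with some $\epsilon_j=0$. By (Glob), both spaces $Z(\epsilon_1,\dots,\epsilon_{k-1},\delta,0,\dots,0,1)$ for $\delta=0,1$ receive compatible equivalences from $Z(\epsilon_1,\dots,\epsilon_{j-1},0,\dots,0,1)$, so the degeneracy between them is an equivalence. Passing to the limit over the faces, the projection $\partial\square^{k-1}\boxtimes\Delta^1\to\partial\square^{k-1}\boxtimes\Delta^0$ induces $M_{k-1}\simeq\operatorname{Map}(\partial\square^{k-1}\boxtimes\Delta^1,Z)$. Under this equivalence, restriction to the two endpoints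 is the diagonal of $M_{k-1}$. Therefore
\[
M_k\simeq M_{k-1}\times_{M_{k-1}^2}Z(\mathbf{c}_{k-1})^2\simeq Z(\mathbf{c}_{k-1})\times_{M_{k-1}}Z(\mathbf{c}_{k-1}),
\]
and the two components of $Z(\mathbf{c}_k)\to M_k$ are the restrictions to the two ends of the $k$-th coordinate, which are source and target.
\end{proof}

So $L(h)=\mathrm{Free}^\otimes(c_n)$, $L(K)=\mathrm{Free}^\otimes(\partial c_n)$, and $P$ preserves limits. For a space $X$ and a functor $R$ write $X\times R$ for $u\mapsto X\times R(u)$. The map $\partial$ is adjoint to a map $X\times K\to\mathcal{C}$. For $X'\in\mathcal{S}_{/X}$ form the pushout in $\operatorname{Fun}(\mathcal{T},\mathcal{S})$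
\[
\mathcal{D}^0_{X'}=\mathcal{C}\amalg_{X'\times K}(X'\times h),
\]
along $X'\times K\to X\times K\to\mathcal{C}$. For $\mathcal{E}\in\mathrm{SM}_n$, Lemma~\ref{lem:boundary} identifies $\operatorname{Map}(\mathcal{D}^0_{X'},\mathcal{E})$ with the right side of \eqref{eq:universal} for $X'$. Hence $\mathcal{D}_{X'}=L(\mathcal{D}^0_{X'})$, functorially in $X'$. Pushouts of functors are computed levelwise and $h(u)=K(u)\sqcup(h(u)\setminus K(u))$, so
\begin{equation}\label{eq:levelwise}
\mathcal{D}^0_{X'}(u)\simeq\mathcal{C}(u)\;\sqcup\;X'\times\bigl(h(u)\setminus K(u)\bigr).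
\end{equation}
A point of the second summand is a diagram of shape $u$ that contains exactly one generator. This is why the null maps were included in $K$: with them, the generator survives in every point of that summand.

\section{Finite sets labeled in a space}\label{sec:labels}

A point of $B_X(t)$ should be a grid of shape $t$ with a labeled finite set in each of its boxes. We first treat finite sets distributed over an arbitrary set $A^\circ$ of boxes, and then describe the boxes of $t$.

\subsection{The functors $F_X$}

Let $\int F$ be the category whose objects are pairs $(A,T\to A^\circ)$ with $A\in\operatorname{Fin}_*$ and $T$ a finite set. For $f\colon A\to A'$ let $T_f\subseteq T$ be the set of elements whose image in $A'$ is not $*$; it is a set over $A'^\circ$. A morphism $(A,T)\to(A',T')$ is a map $f\colon A\to A'$ with a bijection $T'\cong T_f$ over $A'^\circ$; composition uses $(T_f)_{f'}=T_{f'f}$. The morphisms out of $(A,T)$ over a given $f$ form a contractible groupoid, so $\int F\to\operatorname{Fin}_*$ is a left fibration. It classifies a functor $F\colon\operatorname{Fin}_*\to\mathcal{S}$ with $F(A)$ the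 groupoid of finite sets over $A^\circ$.

A morphism of $\int F$ gives an injection $T'\cong T_f\subseteq T$, so $(A,T)\mapsto T$ is a functor $\int F\to\mathrm{Set}^{op}$. For a space $X$ we obtain a functor $\int F\to\mathcal{S}$, $(A,T)\mapsto X^T$, and by (F3) a map $F_X\to F$ of functors on $\operatorname{Fin}_*$ with fiber $X^T$ over $T$. It is functorial in $X$, and $F_{\mathrm{pt}}=F$. Since $F(\langle1\rangle)\simeq\coprod_kB\mathfrak{S}_k$, (F6) gives $F_X(\langle1\rangle)=\operatorname{Sym}(X)$. Let $\eta_X\colon X\to\operatorname{Sym}(X)$ be the inclusion of the fiber over the one-point set.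

\begin{lemma}\label{lem:F}
Let $X'\to X$ be a map of spaces.
\begin{itemize}
\item[(a)] For $a\in A^\circ$ let $\rho_a\colon A\to\langle1\rangle$ send $a$ to $1$ and all else to $*$. These maps induce $F_X(A)\simeq\prod_{a\in A^\circ}\operatorname{Sym}(X)$.
\item[(b)] $F_{X\times S}\simeq F_X\times_FF_S$, naturally in $X$ and $S$.
\item[(c)] The components with $T=\emptyset$ form a subfunctor $*\subseteq F_X$ that is the terminal functor, and $*\times_{F_X}F_{X'}=*$.
\item[(d)] If $f\colon A\to A'$ is active, the naturality square of $F_{X'}\to F_X$ at $f$ is cartesian.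
\item[(e)] The map $(q,\eta_{X'})\colon X'\to X\times_{\operatorname{Sym}(X)}\operatorname{Sym}(X')$ is an equivalence, where $q$ is the given map $X'\to X$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A finite set over $A^\circ$ is the family of its fibers $T_a=T_{\rho_a}$, and $X^T=\prod_aX^{T_a}$. (b) We have $(X\times S)^T=X^T\times S^T$ as functors on $\int F$. (c) If $T=\emptyset$ then $T_f=\emptyset$; the empty set has no nontrivial automorphisms and $X^\emptyset=X'^{\emptyset}=*$. (d) For active $f$ we have $T_f=T$, so $F_X(A)\to F_X(A')$ induces equivalences on fibers over $F(A)\to F(A')$. Thus the squares of $F_X\to F$ and of $F_{X'}\to F$ at $f$ are cartesian, and cancellation (F1) gives the claim. (e) Both $X$ and $X'$ are fibers over the one-point set in $\operatorname{Sym}(\mathrm{pt})$; apply cancellation again.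
\end{proof}

\subsection{Boxes}

Define $G\colon\mathcal{T}\to\operatorname{Fin}_*$ by $G(t)=h(t)/K(t)$, pointed by the class of $K(t)$. Thus $G(t)^\circ=h(t)\setminus K(t)$ is the set that appears in \eqref{eq:levelwise}; its elements are the \emph{boxes} of $t$. The nonconstant monotone maps $[k]\to[1]$ are $\chi_1,\dots,\chi_k$, where $\chi_a(x)=1$ if and only if $x\ge a$, and the maps $\langle1\rangle\to\langle m\rangle$ that are not null are the elements of $\langle m\rangle^\circ$. Hence
\[
G(t)^\circ=\{1,\dots,k_1\}\times\dots\times\{1,\dots,k_n\}\times\langle m\rangle^\circ .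
\]
For $\varphi\colon[l]\to[k]$ we have $\chi_a\varphi=\chi_i$ if $\varphi(i-1)<a\le\varphi(i)$, and $\chi_a\varphi$ is constant if there is no such $i$. This formula yields the following three facts.
\begin{itemize}
\item[(G1)] $G$ sends active maps to active maps, since for $\varphi(0)=0$ and $\varphi(l)=k$ every $a\in\{1,\dots,k\}$ lies in some interval $(\varphi(i-1),\varphi(i)]$.
\item[(G2)] For a block $\beta$, identify $G(t_\beta)^\circ$ with the set of boxes $(a_1,\dots,a_n,a_0)$ of $t$ with $a_j-1,a_j\in I_j$ and $a_0\in M$. Then $G(\pi_\beta)$ is the projection that sends the other boxes to $*$.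
\item[(G3)] The boxes of $t$ correspond to the elementary blocks with all $|I_j|=2$, via $a\mapsto(\{a_j-1,a_j\}_j,\{a_0\})$. We write $\rho_a\colon t\to\mathbf{c}_n$ for the inert map to this block; $G$ sends it to the map $\rho_a$ of Lemma~\ref{lem:F}(a).
\end{itemize}
Moreover $G(\mathbf{c}_n)=\langle1\rangle$ with the single box $\mathrm{id}$, and a map $f\colon\mathbf{c}_n\to u$ sends this box to the class of $f$. So $G(f)$ is active if $f\notin K(u)$.

Define
\[
B_X=F_X\circ G,\qquad B^n\mathbb{N}(t)=\mathbb{N}^{G(t)^\circ},
\]
where $f\colon t\to u$ acts on $B^n\mathbb{N}$ by $(f_*d)_b=\sum_{G(f)(a)=b}d_a$. Then $B_X(\mathbf{c}_n)=\operatorname{Sym}(X)$ and $B^n\mathbb{N}(\mathbf{c}_n)=\mathbb{N}$, and both functors take the value $*$ on every $t$ with some $k_j=0$, as such a $t$ has no boxes.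

\begin{lemma}\label{lem:B}
$B_X$ and $B^n\mathbb{N}$ lie in $\mathrm{SM}_n$, and $P(B_X)=P(B^n\mathbb{N})=*$.
\end{lemma}

\begin{proof}
We treat $B_X$; for $B^n\mathbb{N}$ replace $\operatorname{Sym}(X)$ by $\mathbb{N}$ and the cardinality of $T$ by the sum of the entries.

(Seg) Let $O\subseteq\mathcal{I}_t^{el}$ be the set of blocks in (G3). The functor $e\mapsto B_X(t_e)$ is $\operatorname{Sym}(X)$ on $O$ and $*$ elsewhere. An element of $O$ is contained in no other elementary block, so it receives no arrow other than the identity. The comma category in (F5) for $O\subseteq\mathcal{I}^{el}_t$ at $e$ is therefore a point for $e\in O$ and empty otherwise, and the functor is right Kan extended from the discrete poset $O$. Its limit is $\prod_{G(t)^\circ}\operatorname{Sym}(X)$, which is $B_X(t)$ by Lemma~\ref{lem:F}(a) and (G3).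

(Glob) Both sides are $*$.

(Comp) For $j<n$ the last simplicial coordinate is $0$, so $W=*$. Let $j=n$, and let $|w|=\#T$ for $w=(T,x)\in W_l$. Active maps preserve $|\cdot|$ by (G1), $W_0=*$, and $|w|$ is the sum of the values of $|\cdot|$ on the $l$ spine edges of $w$, because the boxes are partitioned by their $n$-th coordinate. Consider a map $J\to W$. The long edge of the $2$-simplex $(x,y,x)$ of $J$ is degenerate, so it has cardinality $0$. Hence the $2$-simplex has cardinality $0$, and so do the edges $(x,y)$ and $(y,x)$. Then every simplex of $J$ has cardinality $0$, and the map factors through $*\subseteq W$, which is levelwise the inclusion of a component. Thus $\operatorname{Map}(J,W)=\operatorname{Map}(J,*)=*=W_0$.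

Finally $B_X(\mathbf{c}_k)=*$ for $k<n$, so $P(B_X)=*$ by \eqref{eq:parallel}.
\end{proof}

\section{Pullback and local equivalences}\label{sec:pullback}

\begin{proposition}\label{prop:pullback}
Let $p\colon E\to B$ be a map in $\operatorname{Fun}(\mathcal{T},\mathcal{S})$ such that
\begin{itemize}
\item[(H1)] $B\in\mathrm{SM}_n$;
\item[(H2)] the naturality squares of $p$ at active maps are cartesian;
\item[(H3)] $E(t)\to B(t)$ is an equivalence whenever some $k_j=0$.
\end{itemize}
If $U\to V$ is a local equivalence over $B$, then $p^*U\to p^*V$ is a local equivalence.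
\end{proposition}

The maps $B_{X'}\to B_X$ satisfy (H1) by Lemma~\ref{lem:B}, (H2) by Lemma~\ref{lem:F}(d) and (G1), and (H3) because both sides are $*$. We shall see that (H1) reduces the statement to the maps in $\Sigma$, that (H2) handles the Segal maps, and that (H2) and (H3) together handle the others.

\subsection{The smallest case}\label{sub:smallest}

Let $n=1$, $t=(2,1)$, and $p\colon B_S\to B_{\mathrm{pt}}$ for a finite set $S$. The Segal map is $U=\Lambda\boxtimes h^{\langle1\rangle}\to V=\Delta^2\boxtimes h^{\langle1\rangle}$, where $\Lambda\subseteq\Delta^2$ is the spine, and a map $V\to B_{\mathrm{pt}}$ is a pair $(T_1,T_2)$ of finite sets. The fiber of $p^*V\to V$ over $f=(\varphi,g)$, with $\varphi\colon[l]\to[2]$, is a point if $g$ is null and is $S^{T_\varphi}$ otherwise, where $T_\varphi$ is the union of the $T_a$ with $\varphi(0)<a\le\varphi(l)$. Let $N$ be the simplicial set whose $l$-simplices are pairs of $\varphi$ and an element of $S^{T_\varphi}$. It is the nerve of the category with objects $0,1,2$ and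
\[
\operatorname{Hom}(0,1)=S^{T_1},\qquad\operatorname{Hom}(1,2)=S^{T_2},\qquad\operatorname{Hom}(0,2)=S^{T_1\sqcup T_2}.
\]
Then $p^*V=(N\boxtimes h^{\langle1\rangle})\amalg_{N\boxtimes h^{\langle0\rangle}}(\Delta^2\boxtimes h^{\langle0\rangle})$, and since $Z(-,0)=*$ for $Z\in\mathrm{SM}_1$ we get $\operatorname{Map}(p^*V,Z)=\operatorname{Map}(N,W)$ for the Segal space $W=Z(\bullet,1)$. The same computation gives $\operatorname{Map}(p^*U,Z)=\operatorname{Map}(N',W)$ for the part $N'\subseteq N$ over $\Lambda$, which is the graph with edge sets $S^{T_1}$ from $0$ to $1$ and $S^{T_2}$ from $1$ to $2$. The nondegenerate simplices of $N$ outside $N'$ are the triangles, indexed by $S^{T_1}\times S^{T_2}$, and the long edges, indexed by $S^{T_1\sqcup T_2}$. Condition (H2) at the active map that composes the two edges says that each long edge belongs to exactly one triangle. So $N$ is obtained from $N'$ by attaching copies of $\Delta^2$ along $\Lambda$, and $\operatorname{Map}(N,W)\simeq\operatorname{Map}(N',W)$ by the Segal condition.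

Without (H2) this fails. Let $B=B^1\mathbb{N}$ and $E(t)=(\mathbb{N}^S)^{G(t)^\circ}$ with $S=\{s,s'\}$, let $p$ be summation over $S$, and take the point $(1,1)\in B(t)$. Conditions (H1) and (H3) hold. The graph $N'$ has edges $s_1,s_1'$ from $0$ to $1$ and $s_2,s_2'$ from $1$ to $2$. There are four triangles but three long edges, so $N$ imposes the relation $s_2's_1=s_2s_1'$. For $Z$ the category of finite sets with the cartesian product, send $s_1,s_2$ to $\alpha$ and $s_1',s_2'$ to $\alpha'$, for two self-maps of a finite set that do not commute. This map from $N'$ does not extend to $N$.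

In the general proof the attaching argument is replaced by a statement about limits: by (H2) only inert maps contribute to $\operatorname{Map}(p^*h_t,Z)$, and by (Seg) for $Z$ only the elementary ones do.

\subsection{Maps out of a pulled-back representable}

Let $p$ satisfy (H2), and let $h_t\to B$ correspond to $b\in B(t)$. Put $\mathcal{W}_b=\int p^*h_t$. By (F3) it is a left fibration over $\int h_t=\mathcal{T}_{t/}$, classified by the space of ``labels''
\[
\Lambda_b(f\colon t\to u)=\operatorname{fib}_{f_*b}\bigl(E(u)\to B(u)\bigr),
\]
and $\operatorname{Map}(p^*h_t,Z)=\lim_{\mathcal{W}_b}Z$, where $Z$ stands for $(f\colon t\to u,\ell)\mapsto Z(u)$. Let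
\[
\mathcal{W}_b^{el}\subseteq\mathcal{W}_b^{in}\subseteq\mathcal{W}_b
\]
be the pullbacks of $\mathcal{W}_b$ to $\mathcal{I}_t^{el}\subseteq\mathcal{I}_t\subseteq\mathcal{T}_{t/}$. They are full subcategories by Lemma~\ref{lem:support}. Since $\alpha_f$ is active, (H2) gives
\begin{equation}\label{eq:labels}
(\alpha_f)_*\colon\Lambda_b(\pi_{\operatorname{supp}f})\xrightarrow{\ \simeq\ }\Lambda_b(f).
\end{equation}

\begin{lemma}\label{lem:elementary}
If $Z$ satisfies \textup{(Seg)}, restriction is an equivalence $\lim_{\mathcal{W}_b}Z\to\lim_{\mathcal{W}_b^{el}}Z$.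
\end{lemma}

\begin{proof}
\emph{From all maps to inert maps.} We show that $\mathcal{W}_b^{in}\subseteq\mathcal{W}_b$ is initial. Let $(f,\ell)\in\mathcal{W}_b$, put $\sigma=\operatorname{supp}f$, and let $\ell_\sigma\in\Lambda_b(\pi_\sigma)$ correspond to $\ell$ under \eqref{eq:labels}. This gives a morphism $(\pi_\sigma,\ell_\sigma)\to(f,\ell)$ over $\alpha_f$. For $(\pi_\beta,\ell')\in\mathcal{W}_b^{in}$ consider the composition map
\[
\operatorname{Map}\bigl((\pi_\beta,\ell'),(\pi_\sigma,\ell_\sigma)\bigr)\longrightarrow\operatorname{Map}\bigl((\pi_\beta,\ell'),(f,\ell)\bigr).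
\]
By Lemma~\ref{lem:support} and (F3), both sides are empty unless $\sigma\subseteq\beta$. If $\sigma\subseteq\beta$, the left side is the space of paths in $\Lambda_b(\pi_\sigma)$ from the image of $\ell'$ to $\ell_\sigma$, the right side is the space of paths in $\Lambda_b(f)$ from the image of $\ell'$ to $\ell$, and the map is induced by the equivalence \eqref{eq:labels}. So $(\pi_\sigma,\ell_\sigma)\to(f,\ell)$ is a terminal object of $\mathcal{W}_b^{in}\times_{\mathcal{W}_b}(\mathcal{W}_b)_{/(f,\ell)}$, and (F4) gives $\lim_{\mathcal{W}_b}Z\simeq\lim_{\mathcal{W}_b^{in}}Z$.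

\emph{From inert maps to elementary ones.} The inclusion $\mathcal{W}_b^{el}\subseteq\mathcal{W}_b^{in}$ need not be initial, and here the hypothesis on $Z$ enters. Since $\mathcal{W}_b^{in}\to\mathcal{I}_t$ is a left fibration, $(\mathcal{W}_b^{in})_{(\pi_\beta,\ell)/}\simeq(\mathcal{I}_t)_{\beta/}$ by (F3). The comma category of the inclusion at $(\pi_\beta,\ell)$ is therefore the poset of elementary blocks contained in $\beta$, which is $\mathcal{I}^{el}_{t_\beta}$. Condition (Seg) for $t_\beta$ says that $Z(t_\beta)$ is the limit of $Z$ over it. So $Z$ on $\mathcal{W}_b^{in}$ is right Kan extended from $\mathcal{W}_b^{el}$, and (F5) concludes.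
\end{proof}

\subsection{Proof of Proposition~\ref{prop:pullback}}

Fix $Z\in\mathrm{SM}_n$. We must show that $\operatorname{Map}(p^*V,Z)\to\operatorname{Map}(p^*U,Z)$ is an equivalence.

\emph{Step 1: reduction to $\Sigma$.} A general local equivalence, such as $\mathcal{D}_X^0\to\mathcal{D}_X$, has no explicit description, so we move $p^*$ to the other side of the mapping space. Let $Q=p_*(Z\times E)$, an object over $B$, with $p_*$ from (F2). For $v\colon V\to B$,
\begin{equation}\label{eq:Q}
\operatorname{Map}_{/B}(V,Q)\simeq\operatorname{Map}_{/E}(p^*V,Z\times E)\simeq\operatorname{Map}(p^*V,Z),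
\end{equation}
and the left side is the fiber of $\operatorname{Map}(V,Q)\to\operatorname{Map}(V,B)$ over $v$. Suppose that the claim holds for every $(U\to V)\in\Sigma$ and every $v\colon V\to B$. Then $\operatorname{Map}(V,Q)\to\operatorname{Map}(U,Q)$ lies over $\operatorname{Map}(V,B)\to\operatorname{Map}(U,B)$, which is an equivalence by (H1), and it is an equivalence on all fibers by \eqref{eq:Q}. So $Q$ is local by (F1). Now let $U\to V$ be any local equivalence over $B$. Both $\operatorname{Map}(V,Q)\to\operatorname{Map}(U,Q)$ and $\operatorname{Map}(V,B)\to\operatorname{Map}(U,B)$ are equivalences, hence so is the map of fibers, and by \eqref{eq:Q} this is the claim.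

\emph{Step 2: the Segal maps.} Let $V=h_t$, mapping to $B$ by $b$, and $U=\operatorname{colim}_{e}h_{t_e}$. As $p^*$ preserves colimits, $\operatorname{Map}(p^*U,Z)=\lim_{e\in\mathcal{I}_t^{el}}\operatorname{Map}(p^*h_{t_e},Z)$. We want to apply Lemma~\ref{lem:elementary} to all $t_e$ at once, and for this we realize the relevant categories inside $\mathcal{W}_b$. Put $b_e=(\pi_e)_*b$, let $\mathcal{W}_b^{\subseteq e}\subseteq\mathcal{W}_b$ be the full subcategory of the $(f,\ell)$ with $\operatorname{supp}f\subseteq e$, and let $\mathcal{W}_b^{el,\subseteq e}=\mathcal{W}_b^{el}\cap\mathcal{W}_b^{\subseteq e}$. Since $\pi_e$ is an epimorphism, $\mathcal{T}_{t_e/}\to\mathcal{T}_{t/}$ is fully faithful, and by Lemma~\ref{lem:support} its image consists of the $f$ with $\operatorname{supp}f\subseteq e$. Pulling back, $\mathcal{W}_{b_e}=\int p^*h_{t_e}$ is identified with $\mathcal{W}_b^{\subseteq e}$, and $\mathcal{W}_{b_e}^{el}$ with $\mathcal{W}_b^{el,\subseteq e}$. These identifications are compatible as $e$ varies, because all of them take place in the poset of full subcategories of $\mathcal{W}_b$. We obtain a commutative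 square of restriction maps
\[
\begin{array}{ccc}
\lim\limits_{\mathcal{W}_b}Z&\longrightarrow&\lim\limits_{e\in\mathcal{I}_t^{el}}\ \lim\limits_{\mathcal{W}_b^{\subseteq e}}Z\\[2ex]
\big\downarrow&&\big\downarrow\\[1ex]
\lim\limits_{\mathcal{W}_b^{el}}Z&\longrightarrow&\lim\limits_{e\in\mathcal{I}_t^{el}}\ \lim\limits_{\mathcal{W}_b^{el,\subseteq e}}Z
\end{array}
\]
whose top row is $\operatorname{Map}(p^*V,Z)\to\operatorname{Map}(p^*U,Z)$. The vertical maps are equivalences by Lemma~\ref{lem:elementary}, applied to $(t,b)$ and to each $(t_e,b_e)$. For the bottom row let $r\colon\mathcal{W}_b^{el}\to\mathcal{I}_t^{el}$ be the projection. An arrow $e\to e'$ exists exactly when $e'\subseteq e$, so $\mathcal{W}_b^{el,\subseteq e}$ is the comma category of $r$ at $e$. By (F5) the bottom row is the equivalence $\lim_{\mathcal{W}_b^{el}}Z\simeq\lim_{\mathcal{I}_t^{el}}\operatorname{Ran}_rZ$.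

\emph{Step 3: the maps for \textup{(Glob)} and \textup{(Comp)}.} Here $V=h_t$ with $k_j=0$ for some $j$. For $f\colon t\to u$ and $\sigma=\operatorname{supp}f$, the $j$-th coordinate of $t_\sigma$ is an interval in $[0]$, hence $[0]$. So $\Lambda_b(\pi_\sigma)=*$ by (H3), and $\Lambda_b(f)=*$ by \eqref{eq:labels}. Thus $p^*V\simeq V$ and $p^*U=U\times_Vp^*V\simeq U$, and $p^*U\to p^*V$ is the map $U\to V$ itself. \qed

\section{The extension as a base change}\label{sec:basechange}

\begin{proof}[Proof of Theorem~\ref{thm:basechange}]
\emph{The functors $\lambda$.} By the Yoneda lemma $\eta_{X'}\colon X'\to\operatorname{Sym}(X')=B_{X'}(\mathbf{c}_n)$ is adjoint to a map $X'\times h\to B_{X'}$. On $\mathcal{C}$ take the map $\mathcal{C}\to*\to B_{X'}$ through the subfunctor of Lemma~\ref{lem:F}(c). Both maps are natural in $X'\in\mathcal{S}_{/X}$. To glue them we need a homotopy between their restrictions to $X'\times K$ that is coherently natural in $X'$. There is no choice to be made: by Lemmas~\ref{lem:boundary} and~\ref{lem:B},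
\[
\operatorname{Map}(X'\times K,B_{X''})\simeq\operatorname{Map}(X',P(B_{X''}))=*
\]
for all $X',X''$. The space of natural transformations from $X'\mapsto X'\times K$ to $X'\mapsto B_{X'}$ is an end, that is, a limit of these spaces indexed by the maps $X'\to X''$ in $\mathcal{S}_{/X}$ (taken in a larger universe), so it is contractible. The two restrictions are therefore homotopic as natural transformations, in an essentially unique way, and we obtain a natural transformation $\lambda^0_{X'}\colon\mathcal{D}^0_{X'}\to B_{X'}$. As the $B_{X'}$ are local, it extends along the unit of $L$ to a natural transformation $\lambda_{X'}\colon\mathcal{D}_{X'}\to B_{X'}$. By construction $\lambda_{X'}$ factors through $*$ on $\mathcal{C}$ and is $\eta_{X'}$ on the generators.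

\emph{Base change before localization.} Let $p\colon B_{X'}\to B_X$ be induced by $q$. Naturality of $\lambda^0$ gives a map $\kappa^0\colon\mathcal{D}^0_{X'}\to p^*\mathcal{D}_X^0$, and we claim that it is an equivalence. Evaluate at $u\in\mathcal{T}$. By \eqref{eq:levelwise},
\[
\mathcal{D}_X^0(u)\simeq\mathcal{C}(u)\sqcup\coprod_{f\in G(u)^\circ}X ,
\]
the same holds for $X'$, the map $\mathcal{D}^0_{X'}(u)\to\mathcal{D}^0_X(u)$ respects the summands, and pullback is computed summand by summand. The summand $\mathcal{C}(u)$ maps to the component $T=\emptyset$ of $B_X(u)$, so its pullback projects to $\mathcal{C}(u)$ by an equivalence by Lemma~\ref{lem:F}(c); as the composite of $\kappa^0$ with this projection is the identity, $\kappa^0$ is an equivalence on this summand. On the summand indexed by $f\colon\mathbf{c}_n\to u$, $f\notin K(u)$, the maps $\lambda^0$ are the rows of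
\[
\begin{array}{ccccc}
X'&\xrightarrow{\ \eta_{X'}\ }&\operatorname{Sym}(X')&\xrightarrow{\ G(f)_*\ }&F_{X'}(G(u))\\
\big\downarrow&&\big\downarrow&&\big\downarrow\\
X&\xrightarrow{\ \eta_X\ }&\operatorname{Sym}(X)&\xrightarrow{\ G(f)_*\ }&F_X(G(u)).
\end{array}
\]
The left square is cartesian by Lemma~\ref{lem:F}(e), and the right square by Lemma~\ref{lem:F}(d), since $G(f)$ is active. So the outer square is cartesian, which proves the claim.

\emph{Localization.} Naturality of $\lambda$ gives $\kappa\colon\mathcal{D}_{X'}\to p^*\mathcal{D}_X$ and a commutative square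
\[
\begin{array}{ccc}
\mathcal{D}^0_{X'}&\xrightarrow{\ \kappa^0\ }&p^*\mathcal{D}^0_X\\
\big\downarrow&&\big\downarrow\\
\mathcal{D}_{X'}&\xrightarrow{\ \kappa\ }&p^*\mathcal{D}_X .
\end{array}
\]
The left map is a local equivalence by (F7). The right map is one by Proposition~\ref{prop:pullback}, since $\mathcal{D}^0_X\to\mathcal{D}_X$ is a local equivalence over $B_X$. Hence $\kappa$ is a local equivalence. Its target $\mathcal{D}_X\times_{B_X}B_{X'}$ is a limit of local objects, so it is local, and $\kappa$ is an equivalence.
\end{proof}

The equivalence $\kappa$ is natural in $X'$, because $X$ is the terminal object of $\mathcal{S}_{/X}$ and the squares of the theorem are the naturality squares of $\lambda$ for the maps to it.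

\begin{proof}[Proof of Corollary~\ref{cor:fold}]
Apply the theorem to the functor $S\mapsto(S\times X\to X)$ from finite sets to $\mathcal{S}_{/X}$. By Lemma~\ref{lem:F}(b), $B_{S\times X}\simeq B_X\times_{B_{\mathrm{pt}}}B_S$ naturally in $S$, so
\[
\mathcal{D}'\simeq\mathcal{D}\times_{B_X}B_{S\times X}\simeq\mathcal{D}\times_{B_{\mathrm{pt}}}B_S ,
\]
with the stated projections.
\end{proof}

We pass to spaces of morphisms with fixed boundary. Fix $(y_1,y_2)\in P(\mathcal{C})$ and let $H_{X'}$ be the space of $n$-morphisms $y_1\to y_2$ in $\mathcal{D}_{X'}$. It is functorial in $X'\in\mathcal{S}_{/X}$ because $\mathcal{C}\to\mathcal{D}_{X'}$ is natural, and $\lambda_{X'}$ gives a natural map $H_{X'}\to\operatorname{Sym}(X')$.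

\begin{corollary}\label{cor:hom}
Naturally in $X'\in\mathcal{S}_{/X}$, and naturally in the finite set $S$, there are equivalences over $H_X$
\[
H_{X'}\simeq H_X\times_{\operatorname{Sym}(X)}\operatorname{Sym}(X'),\qquad H_{S\times X}\simeq H_X\times_{\operatorname{Sym}(\mathrm{pt})}\operatorname{Sym}(S).
\]
\end{corollary}

\begin{proof}
Since $P$ preserves limits and $P(B_X)=P(B_{X'})=*$, Theorem~\ref{thm:basechange} shows that $P(\mathcal{D}_{X'})\to P(\mathcal{D}_X)$ is an equivalence, and it is compatible with the maps from $P(\mathcal{C})$. So $H_{X'}$ is the fiber of $\mathcal{D}_{X'}(\mathbf{c}_n)\to\mathcal{D}_X(\mathbf{c}_n)\to P(\mathcal{D}_X)$ over the image of $(y_1,y_2)$, that is, $H_{X'}\simeq H_X\times_{\mathcal{D}_X(\mathbf{c}_n)}\mathcal{D}_{X'}(\mathbf{c}_n)$. Evaluating the theorem, respectively Corollary~\ref{cor:fold}, at $\mathbf{c}_n$ gives the two formulas.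
\end{proof}

\section{Gradings}\label{sec:gradings}

The spaces $Y$ and $Y'$ are defined by a grading about which we know only three properties, so we must show that it is the cardinality of the set given by $\lambda$. A grading is a function on $n$-morphisms, while \eqref{eq:universal} controls functors. We therefore extend an additive function to a functor to $B^n\mathbb{N}$.

First we express additivity in the model. For $1\le j\le n$ let $v_j$ be $\mathbf{c}_n$ with the $j$-th coordinate replaced by $[2]$, and let $v_\otimes=(1^n,2)$. Each $v\in\{v_1,\dots,v_n,v_\otimes\}$ has two boxes, hence two inert maps $\rho',\rho''\colon v\to\mathbf{c}_n$, and there is one active map $\mu\colon v\to\mathbf{c}_n$. For $Z\in\mathrm{SM}_n$ the Segal condition in one variable and (Glob) give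
\[
Z(v_j)\simeq Z(\mathbf{c}_n)\times_{Z(\mathbf{c}_{j-1})}Z(\mathbf{c}_n),\qquad Z(v_\otimes)\simeq Z(\mathbf{c}_n)^2
\]
via $(\rho'_*,\rho''_*)$, and $\mu_*$ is the composition $\circ_j$, respectively $\otimes$. So a locally constant function $\mathrm{gr}\colon Z(\mathbf{c}_n)\to\mathbb{N}$ is additive if and only if
\begin{equation}\label{eq:additive}
\mathrm{gr}(\mu_*z)=\mathrm{gr}(\rho'_*z)+\mathrm{gr}(\rho''_*z)\qquad\text{for all such $v$ and all }z\in Z(v).
\end{equation}

\begin{lemma}\label{lem:additive}
Let $Z\in\mathrm{SM}_n$. Evaluation at $\mathbf{c}_n$ is a bijection from maps $\gamma\colon Z\to B^n\mathbb{N}$ to additive functions $\mathrm{gr}\colon Z(\mathbf{c}_n)\to\mathbb{N}$. The inverse is given by $\gamma_t(z)_a=\mathrm{gr}(\rho_{a*}z)$ for $a\in G(t)^\circ$.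
\end{lemma}

\begin{proof}
As $B^n\mathbb{N}$ takes values in sets, a map $\gamma$ is a natural transformation $\pi_0Z\to B^n\mathbb{N}$ of set-valued functors. Naturality at $\rho_a$ shows that $\gamma_t(z)_a=\gamma_{\mathbf{c}_n}(\rho_{a*}z)$, and then naturality at $\mu$ gives \eqref{eq:additive}. It remains to show that, for additive $\mathrm{gr}$, the formula defines a natural transformation, that is,
\[
\mathrm{gr}(\rho_{b*}f_*z)=\sum_{G(f)(a)=b}\mathrm{gr}(\rho_{a*}z)
\]
for $f\colon t\to u$, $z\in Z(t)$ and $b\in G(u)^\circ$. Factor $\rho_bf=\mu\,\pi_\beta$ with $\mu\colon t_\beta\to\mathbf{c}_n$ active, by Lemma~\ref{lem:support}. A box $a$ satisfies $G(f)(a)=b$ if and only if $G(\rho_bf)(a)\neq*$, and by (G1) and (G2) this holds if and only if $a\in G(t_\beta)^\circ$. For such $a$ the map $\rho_a$ of $t$ is the map $\rho_a$ of $t_\beta$ composed with $\pi_\beta$. Replacing $(t,z)$ by $(t_\beta,\pi_{\beta*}z)$, we must prove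
\begin{equation}\label{eq:total}
\mathrm{gr}(\mu_{t*}z)=\sum_{a\in G(t)^\circ}\mathrm{gr}(\rho_{a*}z),
\end{equation}
where $\mu_t\colon t\to\mathbf{c}_n$ is the unique active map. In each case below we choose an active map $\theta\colon t\to v$; then $\mu\theta=\mu_t$ by uniqueness, and we apply \eqref{eq:additive} to $\theta_*z$. The components of $\theta$ that are not specified are those of $\mu_t$.

\emph{Some $k_j=0$.} The right side of \eqref{eq:total} is empty. Let $\theta\colon t\to v_j$ have $j$-th component $[2]\to[0]$. Then $\rho'\theta=\rho''\theta=\mu_t$, since all have $j$-th component $[1]\to[0]$. So $\mathrm{gr}(\mu_{t*}z)=2\,\mathrm{gr}(\mu_{t*}z)$, and this number is $0$.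

\emph{$m=0$.} Again the right side is empty. Let $\theta\colon t\to v_\otimes$ have last component $\langle0\rangle\to\langle2\rangle$. There is only one map $\langle0\rangle\to\langle1\rangle$, so $\rho'\theta=\rho''\theta=\mu_t$ and the left side is $0$ as before.

\emph{All $k_j\ge1$ and $m\ge1$.} We use induction on the number $k_1\cdots k_nm$ of boxes. If it is $1$, then $\mu_t=\rho_a=\mathrm{id}$. If some $k_j\ge2$, let $\theta\colon t\to v_j$ have $j$-th component $[2]\to[k_j]$, $(0,1,2)\mapsto(0,1,k_j)$. Let $\beta',\beta''$ be the blocks with $j$-th coordinate $\{0,1\}$ and $\{1,\dots,k_j\}$ and all other coordinates maximal. These are the supports of $\rho'\theta$ and $\rho''\theta$, so $\rho'\theta=\mu_{t_{\beta'}}\pi_{\beta'}$ and $\rho''\theta=\mu_{t_{\beta''}}\pi_{\beta''}$. The boxes of $t$ are the disjoint union of those of $t_{\beta'}$ and $t_{\beta''}$, and both sets are nonempty. So \eqref{eq:additive} and the induction hypothesis for the two blocks give \eqref{eq:total}. If $m\ge2$, let $\theta\colon t\to v_\otimes$ have last component $\langle m\rangle\to\langle2\rangle$ with $1\mapsto1$ and $2,\dots,m\mapsto2$,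 and use the blocks with $M=\{1\}$ and $M=\{2,\dots,m\}$.
\end{proof}

Additivity for every $\circ_j$ is used in this proof: it is what allows the grid to be cut in the $j$-th direction.

\begin{proposition}\label{prop:grading}
Let $w\colon X\to\mathbb{N}$ be locally constant. There is exactly one additive function on $\mathcal{D}_X(\mathbf{c}_n)$ that vanishes on $\mathcal{C}$ and restricts to $w$ on the generators. It sends $z$ to $\sum_{\tau\in T}w(x_\tau)$, where $\lambda_X(z)=(T,x)$. In particular:
\begin{itemize}
\item[(a)] a grading of $\mathcal{D}$ exists, is unique, and is given by $z\mapsto\#T$;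
\item[(b)] the $\mathbb{N}^S$-grading of $\mathcal{D}'$ is the composite $\mathcal{D}'(\mathbf{c}_n)\to\operatorname{Sym}(S\times X)\to\operatorname{Sym}(S)\to\mathbb{N}^S$, where the last map records the cardinalities of the fibers of $T\to S$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Uniqueness.} Let $\mathrm{gr}$ be such a function and $\gamma\colon\mathcal{D}_X\to B^n\mathbb{N}$ the map of Lemma~\ref{lem:additive}. Since $P(B^n\mathbb{N})=*$, the universal property \eqref{eq:universal} reads
\[
\operatorname{Map}(\mathcal{D}_X,B^n\mathbb{N})\simeq\operatorname{Map}(\mathcal{C},B^n\mathbb{N})\times\operatorname{Map}(X,\mathbb{N}).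
\]
The restriction of $\gamma$ to $\mathcal{C}$ corresponds to the additive function $0$, so it is the zero map, and the second component of $\gamma$ is $w$. Hence $\gamma$, and with it $\mathrm{gr}=\gamma_{\mathbf{c}_n}$, is determined.

\emph{Existence.} Send $(T\to A^\circ,x)\in F_X(A)$ to the vector in $\mathbb{N}^{A^\circ}$ whose entry at $a$ is the sum of $w(x_\tau)$ over the elements $\tau$ above $a$. This is locally constant and natural in $A$, because the fiber of $T_f$ over $a'$ is the disjoint union of the fibers of $T$ over the $a\in f^{-1}(a')$. It defines a map $B_X\to B^n\mathbb{N}$, and its composite with $\lambda_X$ is additive at $\mathbf{c}_n$ by Lemma~\ref{lem:additive}. It vanishes on $\mathcal{C}$, where $T=\emptyset$, and is $w$ on generators, where $T$ is a point.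

For (a) take $w=1$. For (b) apply the statement to $S\times X$ and the indicator function of $\{s\}\times X$, for each $s\in S$.
\end{proof}

\section{Homotopy orbits and arbitrary degrees}\label{sec:orbits}

Write $\operatorname{Sym}_k(X)=(X^k)_{h\mathfrak{S}_k}$ for the part of $\operatorname{Sym}(X)$ with $\#T=k$, and for $d\in\mathbb{N}^S$ write $\operatorname{Sym}_d(S)$ for the groupoid of sets $T\to S$ whose fiber over $s$ has $d_s$ elements.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The statement on gradings is Proposition~\ref{prop:grading}(a). Let $k=\#S$. By Proposition~\ref{prop:grading}, $Y$ is the part of $H_X$ over $\operatorname{Sym}_k(\mathrm{pt})$ and $Y'$ is the part of $H_{S\times X}$ over $\operatorname{Sym}_{1^S}(S)$, the groupoid of sets $T$ with a bijection $T\cong S$. The latter is preserved by $\mathfrak{S}_S$ and maps to $\operatorname{Sym}_k(\mathrm{pt})$. So Corollary~\ref{cor:hom} restricts to an $\mathfrak{S}_S$-equivariant equivalence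
\begin{equation}\label{eq:Y}
Y'\simeq Y\times_{\operatorname{Sym}_k(\mathrm{pt})}\operatorname{Sym}_{1^S}(S),
\end{equation}
where the action on $Y$ and on $\operatorname{Sym}_k(\mathrm{pt})$ is trivial and the projection to $Y$ is the fold map.

Homotopy orbits are colimits, so by (F2) they commute with base change. The fiber of $\operatorname{Sym}_{1^S}(S)\to\operatorname{Sym}_k(\mathrm{pt})$ over $T$ is the set $\operatorname{Iso}(T,S)$ of bijections, on which $\mathfrak{S}_S$ acts freely and transitively. Hence the fiber of $\operatorname{Sym}_{1^S}(S)_{h\mathfrak{S}_S}\to\operatorname{Sym}_k(\mathrm{pt})$ over $T$ is $\operatorname{Iso}(T,S)_{h\mathfrak{S}_S}\simeq*$, and this map is an equivalence by (F1). Base change along $Y\to\operatorname{Sym}_k(\mathrm{pt})$ and \eqref{eq:Y} give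
\[
Y'_{h\mathfrak{S}_S}\simeq Y\times_{\operatorname{Sym}_k(\mathrm{pt})}\operatorname{Sym}_{1^S}(S)_{h\mathfrak{S}_S}\simeq Y ,
\]
and the composite is the map induced by the projection $Y'\to Y$, which is \eqref{eq:comparison}.
\end{proof}

The same method describes all degrees and all changes of the space of generators in terms of one space for each $k$. Let $H_{X',k}\subseteq H_{X'}$ be the part of degree $k$. It maps to $\operatorname{Sym}_k(X')$ and from there to $\operatorname{Sym}_k(\mathrm{pt})\simeq B\mathfrak{S}_k$. Put
\[
H^{lab}_{X',k}=H_{X',k}\times_{B\mathfrak{S}_k}* ,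
\]
the space of morphisms of degree $k$ whose occurrences are numbered $1,\dots,k$. By (F6) it carries an action of $\mathfrak{S}_k$ with $(H^{lab}_{X',k})_{h\mathfrak{S}_k}\simeq H_{X',k}$, and an equivariant map to $\operatorname{Sym}_k(X')\times_{B\mathfrak{S}_k}*=X'^k$.

\begin{theorem}\label{thm:degrees}
Let $q\colon X'\to X$ be any map of spaces.
\begin{enumerate}
\item $H_{X'}\simeq H_X\times_{\operatorname{Sym}(X)}\operatorname{Sym}(X')$, hence $H_{X',k}\simeq\bigl(H^{lab}_{X,k}\times_{X^k}X'^k\bigr)_{h\mathfrak{S}_k}$ for every $k$.
\item The fiber of $H^{lab}_{X,k}\to X^k$ at $(x_1,\dots,x_k)$ is the space of $n$-morphisms $y_1\to y_2$ of multidegree $(1,\dots,1)$ in the extension of $\mathcal{C}$ by $k$ new $n$-morphisms with boundaries $\partial x_1,\dots,\partial x_k$.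
\item For $d\in\mathbb{N}^S$ with $\sum_sd_s=k$, the part of $H_{S\times X}$ of multidegree $d$ is $(H^{lab}_{X,k})_{h\prod_s\mathfrak{S}_{d_s}}$, and $H^{lab}_{X,k}$ is the part of $H_{\{1,\dots,k\}\times X}$ of multidegree $(1,\dots,1)$.
\item The functor $\mathcal{C}\to\mathcal{D}$ induces an equivalence from the space of $n$-morphisms $y_1\to y_2$ in $\mathcal{C}$ to the part of degree $0$ of the space of those in $\mathcal{D}$.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) The first formula is Corollary~\ref{cor:hom}. By Proposition~\ref{prop:grading}(a) it restricts to $H_{X',k}\simeq H_{X,k}\times_{\operatorname{Sym}_k(X)}\operatorname{Sym}_k(X')$, a pullback of spaces over $B\mathfrak{S}_k$. The equivalence (F6) turns it into the equivariant pullback $H^{lab}_{X',k}\simeq H^{lab}_{X,k}\times_{X^k}X'^k$. Take homotopy orbits.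

(2) Apply (1) to $x\colon X'=\{1,\dots,k\}\to X$; then $\mathcal{D}_{X'}$ is the extension in the statement. By Proposition~\ref{prop:grading}, applied to the indicator functions of the points of $X'$, the part of $H_{X'}$ of multidegree $(1,\dots,1)$ lies over the groupoid of sets $T$ with a bijection to $X'$. This groupoid is contractible and maps to the point $(\{1,\dots,k\},x)$ of $\operatorname{Sym}_k(X)$. So that part is the fiber of $H_{X,k}\to\operatorname{Sym}_k(X)$ over this point. Since $H^{lab}_{X,k}\simeq H_{X,k}\times_{\operatorname{Sym}_k(X)}X^k$ by cancellation, this is the fiber of $H^{lab}_{X,k}\to X^k$ at $x$.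

(3) By Corollary~\ref{cor:hom} and Proposition~\ref{prop:grading}(b), the part of multidegree $d$ is $H_{X,k}\times_{B\mathfrak{S}_k}\operatorname{Sym}_d(S)$. The groupoid $\operatorname{Sym}_d(S)$ is connected. For a map $\{1,\dots,k\}\to S$ with fibers of cardinalities $d_s$, the automorphism group is the subgroup $\prod_s\mathfrak{S}_{d_s}\subseteq\mathfrak{S}_k$ that preserves the fibers. So $\operatorname{Sym}_d(S)\to B\mathfrak{S}_k$ is induced by this inclusion, and (F6) gives the first claim. For $S=\{1,\dots,k\}$ and $d=(1,\dots,1)$ the subgroup is trivial, which gives the second.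

(4) Apply (1) to $X'=\emptyset$. Then $\mathcal{D}^0_\emptyset=\mathcal{C}$ is local, so $\mathcal{D}_\emptyset=\mathcal{C}$, and $\operatorname{Sym}(\emptyset)=*$ maps to $\operatorname{Sym}(X)$ as the inclusion of the component $\operatorname{Sym}_0(X)=*$.
\end{proof}

\begin{remark}
In Example~\ref{ex:unit} the space $H^{lab}_{X,k}$ is a point, and part (3) returns $\prod_sB\mathfrak{S}_{d_s}$, the groupoid of sets over $S$ with fibers of cardinalities $d_s$. In Example~\ref{ex:object} it is a free transitive $\mathfrak{S}_k$-set, and part (3) returns a set with $k!/\prod_sd_s!$ elements, the number of words in which each letter $s$ occurs $d_s$ times.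
\end{remark}

\begin{thebibliography}{1}

\bibitem{Bianchi}
Andrea Bianchi, \emph{Symmetric monoidal extensions and graph cobordisms between finite sets}, arXiv:2509.22575 (2025).

\end{thebibliography}
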